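\title{A uniform bound for the binding number\\ of overtwisted contact structures}

\begin{abstract}
We show that on every closed oriented $3$-manifold $M$ the binding numbers of overtwisted contact structures are bounded by a constant depending only on $M$, which answers a question of Etnyre and Ozbagci. More precisely, if $n_0(M)$ is the least number of binding components of a planar open book of $M$, then $n_0(M)\le\operatorname{bn}(\xi)\le n_0(M)+3$ for every overtwisted $\xi$. We also compute the binding number of every overtwisted contact structure on $S^3$; the values are $2$, $3$ and $4$, so the constant $3$ cannot be lowered in general.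
\end{abstract}

\section{Introduction}

Let $M$ be a closed, connected, oriented $3$-manifold. Contact structures are positive and cooriented: $\xi=\ker\alpha$ with $\alpha\wedge d\alpha>0$. An \emph{open book} of $M$ consists of a link $B$, the \emph{binding}, and a fibration $M\setminus B\to S^1$ that near $B$ is the angular coordinate of a tubular neighborhood $B\times D^2$. The closure of a fiber is the \emph{page} $\Sigma$, a compact connected oriented surface with boundary $B$, and the open book is recovered from $\Sigma$ and its monodromy $\varphi$. The Thurston--Winkelnkemper construction attaches to $(\Sigma,\varphi)$ a contact structure, which the open book is said to \emph{support}, and by Giroux's correspondence every contact structure is supported by some open book. One can therefore measure a contact structure by the simplest page that it needs. The \emph{support genus} $\operatorname{sg}(\xi)$ is the least genus of a page of an open book supporting $\xi$, and the \emph{binding number} $\operatorname{bn}(\xi)$ is the least number of binding components among supporting open books of genus $\operatorname{sg}(\xi)$.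

A contact structure is \emph{overtwisted} if there is an embedded disc $F$ with $T_xF=\xi_x$ for all $x\in\partial F$, and \emph{tight} otherwise. It is known that $\operatorname{sg}(\xi)=0$ for every overtwisted $\xi$. For these structures the genus sees nothing, and $\operatorname{bn}(\xi)$ is the least number of boundary components of a planar supporting page. By Eliashberg's classification, overtwisted structures up to isotopy correspond to homotopy classes of oriented plane fields, so $\operatorname{bn}$ becomes a function on that set. The set has two layers: a class $\Gamma(\xi)\in H_1(M)$ whose double is Poincar\'e dual to the Euler class, and, for fixed $\Gamma$, an integer that can be changed inside a ball. It is known that the binding number of an overtwisted structure is bounded in terms of its Euler class, and that it is bounded in terms of $M$ alone if $M$ is a rational homology sphere. Etnyre and Ozbagci \cite{EO} posed the following question.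

\medskip\noindent\textbf{Question.} \emph{Is there, for every $M$, a constant $C(M)$ depending only on $M$ such that $\operatorname{bn}(\xi)\le C(M)$ for all overtwisted contact structures $\xi$ on $M$?}\medskip

One might guess that the answer is no when $b_1(M)>0$. The first way that comes to mind of changing $\Gamma$ by $k$ times a class $x$ is to repeat $k$ times a local modification along a curve that represents $x$, and every modification costs holes in the page. On the other hand, a fixed page carries infinitely many monodromies, and the number $k$ might be stored there. This is what happens, and the answer is yes.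

Let $n_0(M)$ be the least number of binding components of a planar open book of $M$. It is finite, because $M$ carries overtwisted structures and these have planar open books, and $\operatorname{bn}(\xi)\ge n_0(M)$ for every overtwisted $\xi$. Let $C_0$ be the largest binding number of an overtwisted structure on $S^3$, finite by the quoted result on rational homology spheres.

\begin{theorem}\label{thm:bound}
For every overtwisted contact structure $\xi$ on $M$ we have $\operatorname{bn}(\xi)\le n_0(M)+1+C_0$.
\end{theorem}

This answers the question. A finer construction removes $C_0$.

\begin{theorem}\label{thm:three}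
For every overtwisted contact structure $\xi$ on $M$ we have $n_0(M)\le\operatorname{bn}(\xi)\le n_0(M)+3$.
\end{theorem}

On $S^3$, homotopy classes of plane fields are classified by the invariant $d_3\in\mathbb Z+\frac12$ recalled in Section~\ref{sec:cited}, normalized so that the tight structure $\xi_{std}$ has $d_3=-\frac12$.

\begin{theorem}\label{thm:sphere}
Let $\xi$ be an overtwisted contact structure on $S^3$. Then $\operatorname{bn}(\xi)=2$ if $d_3(\xi)=\frac12$, $\operatorname{bn}(\xi)=3$ if $d_3(\xi)\in\{-\frac12,\frac32\}$, and $\operatorname{bn}(\xi)=4$ otherwise. Since $n_0(S^3)=1$, the upper bound of Theorem~\ref{thm:three} is attained on $S^3$, and $C_0=4$.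
\end{theorem}

The method is the same in the first two theorems. We start from a planar open book of $M$ with $n_0(M)$ binding components, drill a bounded number of holes into the page, and compose the monodromy with Dehn twists so that the manifold does not change but the homotopy class of the plane field does. Two holes drilled along a curve $\gamma$ that meets every page once change $\Gamma$ by $-[\gamma]$. The point is that \emph{every} class in $H_1(M)$ is represented by such a curve, so the cost is two holes for every class; a connected sum with a structure on $S^3$ then adjusts the integer layer (Section~\ref{sec:sections}). For Theorem~\ref{thm:three} we make three holes do both jobs (Section~\ref{sec:three}), guided by a formula for $d_3$ of planar open books (Section~\ref{sec:d3}). The same formula and a list of the planar open books of $S^3$ with at most three binding components give Theorem~\ref{thm:sphere} (Section~\ref{sec:sphere}).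

The constructions control only the homotopy class of the supported structure. The hypothesis that $\xi$ is overtwisted turns this into an isotopy, and it cannot be dropped at that step: on $S^3$ the class $d_3=-\frac12$ contains $\xi_{std}$, with binding number $1$, and an overtwisted structure with binding number $3$.

\section{Open books, drilling and surgery}\label{sec:openbooks}

\subsection{Conventions}\label{sec:conventions}

A monodromy is a diffeomorphism $\varphi$ of $\Sigma$ that is the identity near $\partial\Sigma$; only its isotopy class among such maps matters, and conjugate monodromies give diffeomorphic open books. The mapping torus is $\Sigma\times[0,1]/(x,1)\sim(\varphi(x),0)$, oriented by the orientation of $\Sigma$ followed by $\partial_t$. The manifold $M(\Sigma,\varphi)$ is obtained from it by gluing in, for each boundary component, a solid torus $N=B\times D'$ so that the curves $\{y\}\times S^1$, $y\in\partial\Sigma$, bound meridian discs. On $N$ we use a coordinate $b\in\mathbb R/2\pi\mathbb Z$ along $B$ and polar coordinates $(\rho,\psi)$ on $D'$, where $\psi=2\pi t$, so that the pages are the sets $\psi=\mathrm{const}$. The binding is oriented as the boundary of the page,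 by $\partial_b$, and $(\partial_b,\partial_\rho,\partial_\psi)$ is a positive frame.

A planar page is a round disc in $\mathbb R^2$ with round holes removed. Its outer boundary is $\partial_0$, and $m_i$ is the counterclockwise loop around the $i$th hole. Thus $H_1(\Sigma)$ is freely generated by the $m_i$, the binding component at hole $i$ is homologous to $-m_i$, and the one at $\partial_0$ to $\sum_i m_i$.

The right-handed Dehn twist $T_C$ along a simple closed curve $C$ makes an arc that crosses $C$ turn right and run once around $C$. In positively oriented coordinates $(r,\theta)$ on an annulus around $C$, with $\theta$ counterclockwise,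
\begin{equation}\label{eq:twist}
T_C(r,\theta)=(r,\theta+h(r)),
\end{equation}
where $h$ decreases from $2\pi$ near the inner boundary to $0$ near the outer one. We write $\delta_i$ for the twist along a curve parallel to the $i$th boundary component. We use the standard fact that the group of isotopy classes of monodromies is trivial for the disc, infinite cyclic on the core twist for the annulus, and free abelian on the three boundary twists for the pair of pants.

The Thurston--Winkelnkemper contact form is $\Lambda\,d\psi+\beta$ on the mapping torus, where $\Lambda>0$ is a large constant, $\beta(\partial_t)=0$, and $d\beta$ is positive on the pages; near the boundary $\beta=h_1(\rho)\,db$ with $h_1>0$. On $N$ it is $h_1(\rho)\,db+h_2(\rho)\,d\psi$, where $h_1,h_2\ge0$ are not both zero for $\rho>0$, $h_1(0)>0$, and $h_2=\Lambda$ near $\partial N$. The supported structure is unique up to isotopy, and it is recognized as follows: it is the kernel of any contact form that is positive on the oriented binding and whose Reeb field is positively transverse to the pages.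

\begin{example}\label{ex:std}
On $S^3\subset\mathbb C^2$ let $z_i=r_ie^{i\theta_i}$. Then $\xi_{std}=\ker(r_1^2d\theta_1+r_2^2d\theta_2)$, with Reeb field $\partial_{\theta_1}+\partial_{\theta_2}$. The fibration $\theta_1$ on $\{z_1\ne0\}$ is an open book with disc pages, and $\theta_1+\theta_2$ on $\{z_1z_2\ne0\}$ is an open book with annulus pages. Both angles increase along the Reeb field, which is tangent to the bindings in the positive direction, so both open books support $\xi_{std}$. In particular $n_0(S^3)=1$.
\end{example}

\subsection{Results that we use}\label{sec:cited}

Besides the two known facts on $\operatorname{sg}$ and $\operatorname{bn}$ quoted in the introduction, we use the following.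
\begin{itemize}
\item[(E)] (Eliashberg.) Overtwisted structures that are homotopic as oriented plane fields are isotopic, and every homotopy class contains one. The tight structure on $S^3$ is unique up to isotopy.
\item[(T)] (Torisu.) The boundary connected sum of two open books supports the connected sum of the contact structures. Genera add, and pages with $n$ and $n'$ boundary components give a page with $n+n'-1$.
\item[(HKM)] (Honda--Kazez--Mati\'c \cite{HKM}.) If the monodromy of an open book sends some properly embedded arc strictly to the left at one of its endpoints, then the supported structure is overtwisted. Right-handed Dehn twists are right-veering: they send no arc strictly to the left. The order on arcs is recalled in Section~\ref{sec:arcs}.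
\item[(G)] (Gompf \cite{Gompf}.) If $c_1(\xi)$ is torsion, then $M$ bounds an almost complex $4$-manifold $(X,J)$ with $\xi$ the field of complex tangencies $TM\cap J\,TM$, and
\[
d_3(\xi)=\tfrac14\bigl(c_1^2(X)-2\chi(X)-3\sigma(X)\bigr)
\]
is a well-defined homotopy invariant of $\xi$. On $S^3$ it is a bijection from homotopy classes of oriented plane fields to $\mathbb Z+\frac12$, with $d_3(\xi\#\eta)=d_3(\xi)+d_3(\eta)+\frac12$ and $d_3(\xi_{std})=-\frac12$.
\end{itemize}
In (G) the complex tangencies are cooriented by $Jw$, where $w$ is the outward normal. When every boundary component of a $4$-manifold is a rational homology sphere, the intersection form is nondegenerate over $\mathbb Q$, and if it has matrix $P$ in a basis on which $c_1$ takes the values $c$, then $c_1^2=c^TP^{-1}c$.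

\subsection{Drilling holes is surgery on a braid}\label{sec:drilling}

All our open books arise from one construction. Let $(\Sigma,\varphi)$ be a planar open book, let $D_1,\dots,D_m\subset\operatorname{int}\Sigma$ be disjoint round discs with centers $p_i$ on which $\varphi$ is the identity, and let $\Sigma^\circ=\Sigma\setminus\bigcup_i\operatorname{int}D_i$. Let $C_1,\dots,C_r\subset\operatorname{int}\Sigma^\circ$ be simple closed curves, \emph{each of which bounds a disc in $\Sigma$}, let $\varepsilon_j=\pm1$, and put
\begin{equation}\label{eq:Phi}
\Phi=T_{C_r}^{\varepsilon_r}\cdots T_{C_1}^{\varepsilon_1}\,\varphi .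
\end{equation}
For each $j$ choose a disc $E_j\subset\operatorname{int}\Sigma$ slightly larger than the one bounded by $C_j$, and an orientation-preserving identification of $E_j$ with a round disc in which $C_j$ is a concentric circle. We represent $T_{C_j}$ by \eqref{eq:twist} in these coordinates, with $h=2\pi$ on an inner disc that contains all the $D_i$ inside $C_j$. The mapping class does not depend on the identification, and we will use this freedom.

Fix levels $\frac14<t_1<\dots<t_r<\frac34$. The \emph{layered model} of the mapping torus of $\Phi$ is $\Sigma^\circ\times[0,1]$, cut along each level $t_j$ and reglued by $(y,t_j^-)\sim(T_{C_j}^{\varepsilon_j}y,t_j^+)$, with the ends glued by $\varphi$. The flow of $\partial_t$ has return map $\Phi$ on the page $t=\frac78$, so this is the mapping torus of $\Phi$.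

In $\Sigma$ the twist $T_{C_j}^{\varepsilon_j}$ is the end of the isotopy $H^j_s(r,\theta)=(r,\theta+s\varepsilon_jh(r))$, $s\in[0,1]$, supported in $E_j$. Let $H_t$ be $H^j_{s(t)}$ on a short interval ending at $t_j$, over which $s$ goes from $0$ to $1$, and the identity for all other $t$. A point $y\in\bigcup_iD_i$ has a closed \emph{trace} $\{(H_t(y),t)\}$ in the mapping torus of $\varphi$: it stays in place, except that shortly before level $t_j$ it makes a full turn in $E_j$ if it lies inside $C_j$, counterclockwise for $\varepsilon_j=1$ and clockwise for $\varepsilon_j=-1$. Let $K_i$ be the trace of $p_i$, oriented by $t$, and $\lambda_i$ the trace of a point of $\partial D_i$. The loop $m_i$ is the positive meridian of $K_i$.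

\begin{lemma}\label{lem:drill}
The manifold $M(\Sigma^\circ,\Phi)$ is obtained from $M(\Sigma,\varphi)$ by surgery on the link $L=K_1\cup\dots\cup K_m$ with framing curves $\lambda_i$. The identification of the complements of the solid tori preserves the pages, and in the layered model it is the identity outside $\bigcup_jE_j\times[\frac14,\frac34]$.
\end{lemma}

\begin{proof}
The map $(y,t)\mapsto(H_t(y),t)$ sends both $(y,t_j^-)$ and $(T_{C_j}^{\varepsilon_j}y,t_j^+)$ to $(T_{C_j}^{\varepsilon_j}y,t_j)$. So it is a level-preserving diffeomorphism from the layered model onto the complement, in the mapping torus of $\varphi$, of the traces of the discs $D_i$, which are tubular neighborhoods of the $K_i$. It takes $\{y\}\times S^1$, $y\in\partial D_i$, to $\lambda_i$, and this is the curve that bounds in the solid torus glued in at hole $i$.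
\end{proof}

If $\Sigma$ is a disc and $\varphi=\mathrm{id}$, then $L$ is a closed pure braid in $S^3$. Let $Q$ be its linking matrix, $Q_{il}=\operatorname{lk}(K_i,K_l)$ for $i\ne l$ and $Q_{ii}=\operatorname{lk}(K_i,\lambda_i)$. Then $H_1(M(\Sigma^\circ,\Phi))$ is generated by the $m_i$ with relations $\sum_lQ_{il}m_l=0$.

\begin{lemma}\label{lem:Q}
Let $\Sigma$ be a disc and $\varphi=\mathrm{id}$.
\begin{itemize}
\item[(a)] Two disjoint strands $\{(x(t),t)\}$ and $\{(y(t),t)\}$ have linking number equal to the degree of $t\mapsto(x(t)-y(t))/|x(t)-y(t)|$.
\item[(b)] $Q=\sum_j\varepsilon_j\,\mathbf 1_j\mathbf 1_j^T$, where $\mathbf 1_j\in\mathbb Z^m$ has $i$th entry $1$ if $D_i$ lies inside $C_j$ and $0$ otherwise.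
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both numbers are unchanged by isotopies through pairs of disjoint strands. Shrink the pair toward the center of the disc and translate by $-s\,y(t)$, $s\in[0,1]$; then $y=0$, and $x$ can be deformed to $re^{2\pi idt}$, where $d$ is the degree. In the complement of $\{0\}\times S^1$ this curve is homologous to $d$ positive meridians plus a constant strand. The constant strand bounds a disc that misses $\{0\}\times S^1$, namely (outward radial arc)$\times S^1$ together with a meridian disc of the binding neighborhood.

(b) Add up the contributions of the turns to the degree in (a). If both points lie inside $C_j$, isotope the embedding of $E_j$ to a small round disc; the turn becomes a rigid rotation and contributes $\varepsilon_j$. If only one point moves, it moves in a disc that misses the other and contributes $0$. For the diagonal apply this to $p_i$ and a point of $\partial D_i$.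
\end{proof}

\subsection{Two cancellations}

To see that a drilled open book still describes $M$, we need two moves of Kirby calculus in a form that keeps track of supports. Both rest on the fact that a diffeomorphism between the boundaries of two solid tori that takes a meridian to a meridian extends over the solid tori.

\begin{lemma}\label{lem:kirby}
Let $V$ be an oriented $3$-manifold; knots and discs lie in its interior.
\begin{itemize}
\item[(a)] Let $\nu$ bound a disc $F$ and have framing $\varepsilon=\pm1$ relative to $F$. Surgery on $\nu$ gives back $V$, by a diffeomorphism that is the identity off a neighborhood of $F$. A framed knot that meets $F$ transversely in one point is carried to itself, with framing lowered by $\varepsilon$.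
\item[(b)] Let $\gamma$ be any framed knot, and let $\mu$ bound a disc $F$ that meets $\gamma$ transversely in one point, with $\mu$ framed by $F$. Surgery on $\gamma\cup\mu$ gives back $V$, by a diffeomorphism that is the identity off a neighborhood of $\gamma\cup F$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Orient $F$, let $F'=F\setminus N(\nu)$, and take a positively oriented product neighborhood $F'\times[-1,1]$ in $V\setminus N(\nu)$ in which the second knot is the axis through the center of $F'$. Rotate $F'\times\{s\}$ by an angle that goes from $0$ to $-2\pi\varepsilon$ as $s$ increases. This diffeomorphism of $V\setminus N(\nu)$ fixes the longitude $\lambda=\partial F'$ and sends the meridian $m$ to $m-\varepsilon\lambda$. It sends the surgery slope $\lambda+\varepsilon m=\varepsilon(m+\varepsilon\lambda)$ to $\pm m$, so it extends over the solid tori. It fixes the axis and winds a parallel segment $-\varepsilon$ times around it.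

(b) A neighborhood of $\gamma\cup F$ is a solid torus $N_1$ with core $\gamma$. Write $N_1\setminus N(\gamma)=T^2\times[0,1]$ with $\partial N_1=T^2\times\{1\}$ and with $\mu\subset T^2\times\{\frac12\}$ a meridian curve; its framing is the one given by this torus. After surgery on $\gamma$ we have a solid torus $N_1'$ whose meridian, the framing curve of $\gamma$, meets the slope of $\mu$ once. So $\mu$ is a core of $N_1'$, and surgery on it gives a solid torus whose meridian is the framing curve of $\mu$. That curve can be pushed outward to a meridian of $N_1$ on $\partial N_1$, so the identity of $\partial N_1$ extends.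
\end{proof}

\section{Plane fields}\label{sec:fields}

\subsection{The plane field of an open book}

Since only homotopy classes matter, we replace the supported contact structure by a plane field that is easier to compute with. Fix a nondecreasing function $u(\rho)$ with $u=0$ near $\rho=0$ and $u=\pi/2$ near $\partial N$. The \emph{plane field of the open book} is tangent to the pages on the mapping torus and equals $\ker(\cos u\,db+\rho\sin u\,d\psi)$ on each $N$. In the flat metric on $N$ its unit normal is $\mathbf n=\cos u\,\partial_b+\sin u\,\partial_\psi/\rho$.

\begin{lemma}\label{lem:field}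
The contact structure supported by an open book is homotopic to the plane field of the open book.
\end{lemma}

\begin{proof}
On the mapping torus use the forms $\Lambda\,d\psi+(1-\tau)\beta$, $\tau\in[0,1]$, which are positive on $\partial_t$. On $N$ rescale $\cos u\,db+\rho\sin u\,d\psi$ by a positive function to a form $k_1\,db+k_2\,d\psi$ that equals $\Lambda\,d\psi$ near $\partial N$, and interpolate linearly from $h_1\,db+h_2\,d\psi$ to it. All coefficients are nonnegative, neither form vanishes for $\rho>0$, and $h_1,k_1>0$ at $\rho=0$, so the interpolation has no zeros. Near $\partial N$ both homotopies equal $(1-\tau)h_1\,db+\Lambda\,d\psi$.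
\end{proof}

\subsection{The two layers of the homotopy classification}

Every oriented $3$-manifold is parallelizable. Fix an oriented trivialization of $TM$ and declare it orthonormal. An oriented plane field $\xi$ is then a map $f\colon M\to S^2$, its unit coorienting vector, and $\xi=f^*TS^2$ as oriented bundles. Let $\omega$ be the generator of $H^2(S^2)$ with $e(TS^2)=2\omega$. We identify $H^2(M)$ with $H_1(M)$, and $H^2(V,\partial V)$ with $H_1(V)$, by Poincar\'e duality, and put $\Gamma(\xi)=f^*\omega\in H_1(M)$. Then $e(\xi)=2\Gamma(\xi)$.

Here is a difficulty. The class we must control is $\Gamma$, the class we can compute is $e$, and $e$ does not determine $\Gamma$ if $H_1(M)$ has $2$-torsion. The remedy is to compute relative to the boundary of a region $V$ whose first homology is torsion-free. Let $V\subset M$ be a compact connected codimension-zero submanifold with nonempty boundary, and let $\xi,\xi'$ agree off $V$ and near $\partial V$. Represent $\omega$ by a singular cocycle $\omega_0$. The cocycle $f'^{\#}\omega_0-f^{\#}\omega_0$ vanishes on chains in $\partial V$ and defines the \emph{difference class} $\Delta(\xi',\xi)\in H^2(V,\partial V)=H_1(V)$. Changing $\omega_0$ by the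 coboundary of a cochain $a_0$ changes the cocycle by the coboundary of $f'^{\#}a_0-f^{\#}a_0$, which also vanishes on $\partial V$; so $\Delta$ is well defined, and $\Delta(\xi'',\xi)=\Delta(\xi'',\xi')+\Delta(\xi',\xi)$. If $v$ is a nonvanishing section of $\xi$ along $\partial V$, the relative Euler class $e(\xi,v)\in H_1(V)$ is the class of the zero set of a transverse extension of $v$ over $V$. The extension identifies the normal bundle of the zero set with $\xi$, and the zero set is oriented so that its tangent followed by this normal orientation is positive.

\begin{lemma}\label{lem:diff}
Let $V,\xi,\xi'$ be as above.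
\begin{itemize}
\item[(a)] $e(\xi',v)-e(\xi,v)=2\Delta(\xi',\xi)$ for every nonvanishing section $v$ along $\partial V$.
\item[(b)] The map $H_1(V)\to H_1(M)$ takes $\Delta(\xi',\xi)$ to $\Gamma(\xi')-\Gamma(\xi)$.
\item[(c)] If $\Delta(\xi',\xi)=0$, then $\xi'$ is homotopic relative to $M\setminus\operatorname{int}V$ to a field that agrees with $\xi$ outside a ball in $\operatorname{int}V$.
\item[(d)] If $\zeta,\zeta'$ are any plane fields on $M$ with $\Gamma(\zeta)=\Gamma(\zeta')$, then $\zeta'$ is homotopic to a field that agrees with $\zeta$ outside a ball.
\end{itemize}
\end{lemma}

\begin{proof}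
(a) To use $e=2f^*\omega$ we pass to a closed manifold without losing information. Let $W=V\cup_{\partial V}\overline V$ be the double, with maps $F_0=f\cup f$ and $F=f'\cup f$ to $S^2$. The map $j\colon H^2(V,\partial V)\cong H^2(W,\overline V)\to H^2(W)$ is dual to $H_1(V)\to H_1(W)$, which is injective because folding retracts $W$ onto $V$. The cocycle $F^{\#}\omega_0-F_0^{\#}\omega_0$ vanishes on $\overline V$ and restricts on $V$ to the one defining $\Delta$, so $F^*\omega-F_0^*\omega=j(\Delta)$. The bundles $F^*TS^2$ and $F_0^*TS^2$ agree over $\overline V$; extend $v$ over $\overline V$ in the same way for both. The zero sets in $\overline V$ cancel, and $e(F^*TS^2)-e(F_0^*TS^2)=j(e(\xi',v)-e(\xi,v))$. The left side is $2F^*\omega-2F_0^*\omega=j(2\Delta)$.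

(b) On $M$ the cocycle $f'^{\#}\omega_0-f^{\#}\omega_0$ vanishes on $M\setminus\operatorname{int}V$. So $\Delta$ maps to $f'^*\omega-f^*\omega$ under $H^2(V,\partial V)\cong H^2(M,M\setminus\operatorname{int}V)\to H^2(M)$, which is dual to $H_1(V)\to H_1(M)$.

(c), (d) Triangulate. Since $S^2$ is simply connected and $\pi_2(S^2)=\mathbb Z$, the only obstruction to a homotopy relative to $\partial V$ over the $2$-skeleton is the primary difference class in $H^2(V,\partial V;\mathbb Z)$, which is $\pm\Delta$. If it vanishes, we may assume that the maps agree outside small balls in the $3$-simplices, and thin tubes along a tree of arcs join these to one ball. On $M$ the primary difference class is $\pm(\Gamma(\zeta')-\Gamma(\zeta))$, and the argument is the same.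
\end{proof}

For $k\in\mathbb Z=\pi_3(S^2)$ let $\xi[k]$ be obtained by making $f$ constant on a small ball and inserting there a map $(B^3,\partial B^3)\to(S^2,\mathrm{pt})$ of class $k$. The homotopy class of $\xi[k]$ does not depend on the position of the ball or on the trivialization, because $M$ is connected, $S^2$ is simply connected, and a ball has a unique oriented trivialization up to homotopy. The same holds relative to $\partial V$ for balls in $\operatorname{int}V$.

\begin{lemma}\label{lem:ball}
\begin{itemize}
\item[(a)] A field that agrees with $\xi$ off a ball is homotopic, relative to the complement of the ball, to $\xi[k]$ for some $k$.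
\item[(b)] For every field $\xi$ on $S^3$ the map $k\mapsto\xi[k]$ is a bijection from $\mathbb Z$ to the set of homotopy classes.
\item[(c)] For every $k$ there is an overtwisted $\eta$ on $S^3$ such that $\xi\#\eta$ is homotopic to $\xi[k]$ for every contact manifold $(M,\xi)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The two maps on the ball glue to a map $S^3\to S^2$, and $k$ is its class. (b) Homotopy classes on $S^3$ are elements of $\pi_3(S^2)$, and the modification adds $k$. (c) The connected sum is formed along Darboux balls, where the contact structures have a fixed standard form. Identify $M\#S^3$ with $M$ by the identity off the Darboux ball of $M$. Then $\xi\#\eta$ agrees with $\xi$ off that ball, and on the ball the two fields depend only on $\eta$. By (a), $\xi\#\eta\simeq\xi[k(\eta)]$ with $k(\eta)$ independent of $(M,\xi)$. By (G), $d_3(\xi_{std}\#\eta)=d_3(\eta)$, so $\eta\simeq\xi_{std}[k(\eta)]$. Given $k$, take by (E) an overtwisted $\eta\simeq\xi_{std}[k]$; then $k(\eta)=k$ by (b).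
\end{proof}

\subsection{Zeros of the constant vector field}

On a planar page the constant field $v=\partial_x$ is a nonvanishing section of the plane field of the open book. It fails to extend without zeros only across the twists and over the binding neighborhoods, and each failure is a single curve.

\begin{lemma}\label{lem:zeros}
Let $\xi$ be the plane field of $(\Sigma^\circ,\Phi)$, in the layered model.
\begin{itemize}
\item[(a)] Across level $t_j$ the section $v$ extends with zero set a parallel copy of $C_j$ in a page, counterclockwise if $\varepsilon_j=1$ and clockwise if $\varepsilon_j=-1$.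
\item[(b)] On a binding neighborhood $N=B\times D'$ we have $e(\xi,v)=[B]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $T=T_{C_j}$ and let $\varepsilon_j=1$. The field $v$ at level $t_j^-$ becomes $T_*v$ at level $t_j^+$, so we must interpolate from $T_*v$ to $v$ as $t$ increases. Measure angles on the annulus in the frame $(\partial_r,\partial_\theta)$ of \eqref{eq:twist}. A counterclockwise simple closed plane curve has rotation number $1$, so $\partial_\theta$ turns once counterclockwise relative to $v$ along $C_j$, and the angle of $v$ is $-\theta+A(r,\theta)$ for a real-valued function $A$. The differential $T_*$ sends $\partial_\theta$ to $\partial_\theta$ and $\partial_r$ to $\partial_r+h'\partial_\theta$. Scaling $h'$ to zero deforms $T_*v$, relative to the boundary of the annulus, to the field with angle $-\theta+h(r)+A(r,\theta-h(r))$. The angle from $v$ to this field is $h(r)+A(r,\theta-h(r))-A(r,\theta)$, and the last two terms, which cancel near the boundary, can be scaled away. So $T_*v$ is homotopic to $e^{ih(r)}v$ through nonvanishing fields. Now take $\bigl((1-\tau)e^{ih(r)}+\tau\bigr)v$ with $\tau$ increasing in $t$ from $0$ to $1$. The coefficient vanishes only for $\tau=\frac12$,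 $h=\pi$, where its $\tau$-derivative is $2$ and its $r$-derivative is $-ih'/2$, a positive multiple of $i$. So the normal orientation is $(\partial_t,\partial_r)$, and $(\partial_\theta,\partial_t,\partial_r)$ is a positive frame. For $\varepsilon_j=-1$ replace $h$ by $-h$; the $r$-derivative changes sign.

(b) The class $e(\xi,v)\in H_1(N)=\mathbb Z[B]$ is determined by its intersection number with a meridian disc, which depends only on the homotopy class of $v$ along the boundary of the disc. Near $\partial N$ the field $v$ does not depend on $\psi$, so along a meridian it has constant coefficients in the frame $(\partial_b,\partial_\rho)$ of $\xi$ and is homotopic to $\partial_\rho$. The section $\rho\,\partial_\rho$ of $\xi$ vanishes only at the center, where $\xi=TD'$ and the index is $+1$. Since $[B]\cdot D'=+1$, the claim follows.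
\end{proof}

If $\Sigma$ is a disc and $\varphi=\mathrm{id}$, the lemma gives the Euler class on all of $M(\Sigma^\circ,\Phi)$. The binding components add up to $\sum_im_i-\sum_im_i=0$, and $C_j$ is homologous to the sum of the $m_i$ inside it, so by Lemma~\ref{lem:Q}
\begin{equation}\label{eq:euler}
e(\xi)=\sum_iQ_{ii}\,m_i .
\end{equation}

\section{Two holes along a section}\label{sec:sections}

\subsection{The local modification}

Let $(\Sigma,\varphi)$ be a planar open book of $M$ with plane field $\xi_0$, let $D\subset\operatorname{int}\Sigma$ be a disc with center $p$ on which $\varphi=\mathrm{id}$, and let $\gamma=\{p\}\times S^1$. One hole in $D$ with a boundary twist is surgery on $\gamma$ and changes the manifold in general. Two holes with opposite twists are surgeries on two parallel copies of $\gamma$ with framings $+1$ and $-1$. These cancel for the manifold but not for the plane field.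

\begin{lemma}\label{lem:two}
Let $D_1,D_2\subset\operatorname{int}D$ be disjoint discs, $\Sigma^\circ=\Sigma\setminus\operatorname{int}(D_1\cup D_2)$ and $\Phi=\delta_1\delta_2^{-1}\varphi$. There is a diffeomorphism $M(\Sigma^\circ,\Phi)\cong M$ that is the identity off $V=D\times S^1$, and the plane field $\xi'$ that it induces on $M$ has $\Gamma(\xi')=\Gamma(\xi_0)-[\gamma]$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:drill}, $V$ is replaced by $V'$, the union of $P\times S^1$, where $P=D\setminus\operatorname{int}(D_1\cup D_2)$, and two solid tori. Let $g$ be the class of the fiber $\{y\}\times S^1$. The traces of points of $\partial D_1$ and $\partial D_2$ turn once around the centers, so the meridians of the solid tori are $g+m_1$ and $g-m_2$. Each meets the fiber once, so the circle fibration extends over the solid tori as a bundle. Thus $V'$ is a circle bundle over a disc, a solid torus with $H_1(V')=\mathbb Zg$. In it $m_1=-g$ and $m_2=g$, so $[\partial D]=m_1+m_2=0$ and $\partial D$ is a meridian of $V'$, as it is of $V$. Hence the identity of $\partial V$ extends to a diffeomorphism $V'\cong V$, which preserves $g$ because $g$ is carried by $\partial V$.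

The field $v=\partial_x$ has no zeros on $V$, so $e(\xi_0,v)=0$. By Lemma~\ref{lem:zeros}, the twists contribute $m_1-m_2$ and the two new binding components $-m_1-m_2$, so $e(\xi',v)=-2m_2=-2g$. As $H_1(V)$ is torsion-free, Lemma~\ref{lem:diff}(a) gives $\Delta(\xi',\xi_0)=-g$, and Lemma~\ref{lem:diff}(b) gives the claim.
\end{proof}

As it stands the lemma may yield nothing: if $D$ lies in a collar of the boundary, then $\gamma$ bounds a disc. We therefore change the product coordinates of the mapping torus without changing the fibration.

\subsection{The idea on $S^1\times S^2$}

Let $\Sigma$ be a round annulus, with its hole numbered $3$, and $\varphi=\mathrm{id}$. By Lemmas \ref{lem:drill} and \ref{lem:Q} this is $0$-surgery on the unknot, so $M=S^1\times S^2$ and $H_1(M)=\mathbb Zm_3$. Let $D$ lie in the middle of the annulus. Let $H(r)$ be $2\pi$ on a middle annulus containing $D$ and $0$ near both boundary circles, and put $h_t(r,\theta)=(r,\theta+tkH(r))$ for an integer $k$. On the outer part $H$ decreases from $2\pi$ to $0$ and on the inner part it increases, so $h_1=\delta_0^k\delta_3^{-k}$ by \eqref{eq:twist}, and $h_1$ is the identity on $D$. On the annulus $\delta_0$ and $\delta_3$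 are isotopic, and $(y,t)\mapsto(h_t(y),t)$ identifies the open book $(\Sigma,h_1)$ with $(\Sigma,\mathrm{id})$, page by page. It takes $\{p\}\times S^1$ to a curve that winds $k$ times around the annulus, in the class $km_3$. Lemma~\ref{lem:two}, applied to $(\Sigma,h_1)$, says that
\[
\Phi_k=\delta_0^{k}\,\delta_1\,\delta_2^{-1}\,\delta_3^{-k}
\]
on the sphere with four holes is an open book of $S^1\times S^2$ with $\Gamma=\Gamma(\xi_0)-km_3$. We can check this against \eqref{eq:euler}. By Lemma~\ref{lem:Q},
\[
Q=\begin{pmatrix}k+1&k&k\\k&k-1&k\\k&k&0\end{pmatrix}.
\]
The difference of the first two rows gives $m_1+m_2=0$, which implies the third relation, and the first row then gives $m_1=-km_3$. So $H_1=\mathbb Zm_3$ and $e=(k+1)m_1+(k-1)m_2=m_1-m_2=-2km_3$. Four binding components realize every Euler class; the integer $k$ sits in the exponents of the monodromy.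

\subsection{Every class is a section}

\begin{lemma}\label{lem:section}
Let $(\Sigma,\varphi)$ be an open book of $M$ with plane field $\xi_0$. Let $A\subset A^+$ be collars of a boundary component $\partial_0$ with $\varphi=\mathrm{id}$ on $A^+$, and let $D\subset\operatorname{int}A^+\setminus A$ be a disc with center $p$. For every class $x\in H_1(M)$ there are a monodromy $\varphi_x$ of $\Sigma$ that is the identity on $A\cup D$ and a diffeomorphism $M(\Sigma,\varphi_x)\to M$ that takes the plane field of $(\Sigma,\varphi_x)$ to $\xi_0$ and the curve $\{p\}\times S^1$ to a curve in the class $x$.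
\end{lemma}

\begin{proof}
The group $H_1(M)$ is generated by the image of $H_1(\Sigma)$ and the class of $\{p\}\times S^1$. The latter vanishes, since an arc in $A^+$ from $p$ to $\partial_0$ gives an isotopy of $\{p\}\times S^1$ to a meridian of the binding. Since $\Sigma$ deformation retracts into $\Sigma'=\operatorname{int}\Sigma\setminus A$, the class $x$ is represented by a smooth loop $\sigma(t)$ at $p$ in $\Sigma'$, constant near $t=0,1$. The curve $t\mapsto(\sigma(t),t)$ is closed because $\varphi(p)=p$, and it is homotopic to $\sigma$ followed by $\{p\}\times S^1$, so its class is $x$.

By isotopy extension there is an isotopy $h_t$ with compact support in $\Sigma'$, with $h_0=\mathrm{id}$ and $h_t(p)=\sigma(t)$. The embeddings $h_1|_D$ and $\mathrm{id}|_D$ preserve orientation and fix $p$, so they are isotopic in $\Sigma'$ through embeddings that fix $p$. Appending an ambient extension of this isotopy, we may assume that $h_1=\mathrm{id}$ on $D$ and that $h_t$ is constant near $t=0,1$. Put $\varphi_x=\varphi h_1$. The map $(y,t)\mapsto(h_t(y),t)$ sends the points $(y,1)$ and $(\varphi h_1(y),0)$, which are identified in the mapping torus of $\varphi_x$, to $(h_1(y),1)$ and $(\varphi h_1(y),0)$,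 which are identified in that of $\varphi$. It preserves levels and is the identity near the boundary, so it extends by the identity over the binding neighborhoods and matches the plane fields.
\end{proof}

It is essential that $\xi_0$ is one fixed field on $M$, the same for all $x$: the lemma changes coordinates, not the open book.

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
Let $(\Sigma,\varphi)$ be a planar open book of $M$ with $n_0(M)$ binding components and plane field $\xi_0$, and let $\zeta$ be overtwisted. Apply Lemma~\ref{lem:section} to $x=\Gamma(\xi_0)-\Gamma(\zeta)$ and Lemma~\ref{lem:two} to $(\Sigma,\varphi_x)$. We obtain a planar open book of $M$ with $n_0(M)+2$ binding components whose plane field has the same $\Gamma$ as $\zeta$; by Lemma~\ref{lem:field} so does the contact structure $\xi'$ that it supports. By Lemmas \ref{lem:diff}(d) and \ref{lem:ball}, $\zeta\simeq\xi'[k]\simeq\xi'\#\eta$ for some $k$ and some overtwisted $\eta$ on $S^3$. Since $\eta$ has a planar open book with at most $C_0$ binding components, (T) gives one for $\xi'\#\eta$ with at most $(n_0(M)+2)+C_0-1$. The sum is overtwisted, because an overtwisted disc of $\eta$ misses a small Darboux ball. By (E)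 it is isotopic to $\zeta$.
\end{proof}

\section{The invariant $d_3$ of a planar open book}\label{sec:d3}

The connected sum in the last proof is wasteful. To adjust the integer layer with fewer holes we need to compute it, and for this we build an almost complex cobordism from a planar open book to $(S^3,\xi_{std})$ by capping off the holes.

\begin{proposition}\label{prop:d3}
Let $\Sigma$ be a disc, $\varphi=\mathrm{id}$, and let $(\Sigma^\circ,\Phi)$ be as in \eqref{eq:Phi}, with $m$ holes, linking matrix $Q$ and $q=(Q_{11},\dots,Q_{mm})^T$. If $\det Q\ne0$, the supported contact structure $\xi$ has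
\[
d_3(\xi)=\tfrac14\bigl(q^TQ^{-1}q-3\sigma(Q)+2m-2\bigr).
\]
\end{proposition}

\begin{proof}
Let $M=M(\Sigma^\circ,\Phi)$, a rational homology sphere because $\det Q\neq0$. By Lemma~\ref{lem:field} we may let $\xi$ be the plane field of the open book, with $u=0$ for $\rho\le2\rho_0$. Take a metric on $M$ that is flat on the binding neighborhoods, and let $\mathbf n$ be the unit normal of $\xi$.

\emph{The cobordism.} Let $Z$ be $[0,1]\times M$, with coordinate $s$ on $[0,1]$, and with $2$-handles $U\times\{\rho\le\rho_0\}$ attached along $\{1\}\times B_i\times\{\rho\le\rho_0\}$ for the binding components $B_1,\dots,B_m$ at the holes. Here $U$ is the unit disc with polar coordinates $(r,\vartheta)$, glued so that $\partial_s=-\partial_r$ and $\partial_b=-\partial_\vartheta$. On the top boundary the disc $U\times\{(\rho_0,\psi)\}$ caps off the page $\psi$, with matching orientation. So the top is the open book with the holes filled in, which Lemma~\ref{lem:drill} identifies with the disc open book of $S^3$. Under this identification $\{0\}\times\{\rho=\rho_0\}$ is $K_i$, and the curves $\{y\}\times\{\rho=\rho_0\}$, $y\in U$, give the framing $\lambda_i$.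

\emph{The almost complex structure.} On $[0,1]\times M$ put $J\partial_s=\mathbf n$ and let $J$ be the positive rotation on $\xi$. On the handle take the product complex structure. It has $J(-\partial_r)=-\partial_\vartheta$ on $\partial U$, that is $J\partial_s=\partial_b=\mathbf n$, and it preserves $TD'=\xi$. So the two structures fit together. Near the reentrant corner $\{s=1,\rho=\rho_0\}$ we have $J\partial_s=\partial_b$ and $J\partial_\rho=\partial_\psi/\rho$, and we round the corner in these coordinates.

\emph{The plane field on the top.} On $U\times\{\rho=\rho_0\}$ the outward normal is $w=\partial_\rho$, the complex tangency is $TU$, and $Jw=\partial_\psi/\rho$. Along the rounded corner $w=\cos u\,\partial_s+\sin u\,\partial_\rho$ for an angle $u$ that falls from $\pi/2$ to $0$, so $Jw=\cos u\,\partial_b+\sin u\,\partial_\psi/\rho$. On the rest of $N$ the same formula holds with the original $u$. Thus near $K_i$ the coorienting vector of the field $\xi_{top}$ of complex tangencies is $\cos u\,\partial_b+\sin u\,\partial_\psi/\rho$ with $u\in[0,\pi/2]$, and $u=\pi/2$ both close to $K_i$ and close to $\partial N$. Moving $u$ linearly to $\pi/2$ is a homotopy, fixed near $K_i$, from $\xi_{top}$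 to the plane field $\xi_1$ of the disc open book. By Lemma~\ref{lem:field} and Example~\ref{ex:std}, $d_3(\xi_{top})=-\frac12$.

\emph{The form.} Turned upside down, $-Z$ is obtained from $[0,1]\times S^3$ by attaching $2$-handles along the $K_i$ with framings $\lambda_i$. Its intersection form is $Q$ in the basis $A_i=(\{0\}\times\{\rho\le\rho_0\})\cup(-F_i)$, where $F_i\subset S^3$ is a Seifert surface of $K_i$. So $Z$ has form $-Q$, signature $-\sigma(Q)$ and $\chi(Z)=m$.

\emph{A framing.} Let $Y$ be a nonvanishing section of $\xi_{top}$, which exists because $H^2(S^3)=0$. Along $K_i$ the field $\xi_{top}$ is tangent to the pages, so $Y$ frames $K_i$. We claim that this framing is $-1$; this is Bennequin's value for the self-linking number of a closed $1$-braid. Carry $Y$ along the homotopy to a section of $\xi_1$, and isotope $K_i$ through strands, which are transverse to $\xi_1$, to $\{p_i\}\times S^1$. Neither step changes the framing number. The constant strand bounds the disc $F$ formed by (radial arc)$\times S^1$ and a meridian disc of the binding neighborhood. The section $v=\partial_x$ gives the framing of $F$, which is $0$, and by Lemma~\ref{lem:zeros}(b) it extends over $F$ with one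 zero of index $+1$. As $Y$ has no zeros on $F$, the field $v$ winds $+1$ times relative to $Y$ along $\partial F$, so $Y$ winds $-1$ times relative to $v$.

\emph{The Chern class.} Over $S^3$ the pair $(w,Y)$ is a complex frame of $TZ$. So $\langle c_1,A_i\rangle$ is the obstruction to extending this frame from $K_i$ over the cocore disc $\{0\}\times\{\rho\le\rho_0\}$, where $TZ=TD'\oplus TU$ with both summands trivialized by constant sections. The vector $w=\partial_\rho$ winds $+1$ times in $TD'$. In $TU$, which is oriented as the normal bundle of $K_i$ in $S^3$, the constant section gives the framing $Q_{ii}$ and $Y$ gives $-1$, so $Y$ winds $-1-Q_{ii}$ times. Hence $\langle c_1,A_i\rangle=-Q_{ii}$ and $c_1^2(Z)=-q^TQ^{-1}q$.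

\emph{Gluing.} Let $X$ be an almost complex filling of $(M,\xi)$ as in (G). Almost complex structures along $M$ with given oriented complex tangencies form a contractible space, so $X\cup Z$ is almost complex, with boundary $(S^3,\xi_{top})$. Since $M$ is a rational homology sphere, the rational intersection form of $X\cup Z$ is the orthogonal sum of those of $X$ and $Z$, so $c_1^2$ and $\sigma$ add, and $\chi$ adds because $\chi(M)=0$. Therefore
\[
-\tfrac12=d_3(\xi)+\tfrac14\bigl(-q^TQ^{-1}q-2m+3\sigma(Q)\bigr).\qedhere
\]
\end{proof}

\begin{example}\label{ex:annulus}
The annulus with monodromy $\delta^k$ is $k$-surgery on the unknot, $Q=(k)$. It gives $S^3$ exactly for $k=\pm1$, and then $d_3=\frac14(k-3k)=-k/2$. The annulus open book of Example~\ref{ex:std} supports $\xi_{std}$, so it has $k=1$. For $k=-1$ we get $d_3=\frac12$, and the structure is overtwisted by the uniqueness in (E).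
\end{example}

\section{Three holes}\label{sec:three}

\subsection{Design of the construction}

We want a modification along $\gamma$ that changes $\Gamma$ by $\pm[\gamma]$, as in Lemma~\ref{lem:two}, and has a free integer parameter that moves $d_3$. Lemma~\ref{lem:kirby}(b) offers a parameter: give $\gamma$ any framing $\ell$ and cancel it with a $0$-framed meridian. The meridian has to be a strand, so we take a strand $\mu$ near the binding, which bounds a disc, and let it circle $\gamma$ once. In $S^3$ this gives
\[
Q=\begin{pmatrix}\ell&\varepsilon'\\\varepsilon'&0\end{pmatrix},\qquad Q^{-1}=\begin{pmatrix}0&\varepsilon'\\\varepsilon'&-\ell\end{pmatrix},\qquad(\ell,x)\,Q^{-1}(\ell,x)^T=2\varepsilon'\ell x-\ell x^2,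
\]
with $\varepsilon'=\pm1$. Here $x$, the value of $q$ on $\mu$, is the framing $0$, so $d_3=\frac12$ for all $\ell$ and the parameter has no effect. The obstacle is that $q$ equals the square on basis vectors. On other vectors it need not. Add a strand $\nu$ with framing $\varepsilon=\pm1$, give $\mu$ the framing $\varepsilon$, and let $\operatorname{lk}(\mu,\nu)=-\varepsilon$. Then $\mu+\nu$ is orthogonal to $\nu$ and has square $0$, which reflects that blowing down $\nu$ leaves $\mu$ with framing $0$; but $q$ takes the value $x=2\varepsilon$ on $\mu+\nu$. The quantity above becomes $4\ell(\varepsilon\varepsilon'-1)$, which forces the choice $\varepsilon'=-\varepsilon$ and equals $-8\ell$. So $d_3$ moves in steps of $2$, and the two signs of $\varepsilon$ will give the two parities.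

\subsection{The open books}

Let $(\Sigma,\varphi)$ be a planar open book of $M$ with $n_0(M)$ binding components and plane field $\xi_0$. Choose round collars $A\subset A^+$ of $\partial_0$ with $\varphi=\mathrm{id}$ on $A^+$, and fix a radius. Centered on this radius, from the inside out, place a disc $D\subset\operatorname{int}A^+\setminus A$ with a smaller concentric disc $D_\gamma$, and discs $D_\mu,D_\nu\subset\operatorname{int}A$, with centers $p_\gamma,p_\mu,p_\nu$. Join $D$ to the inner boundary $\partial_{\mathrm{in}}A$ by a band along the radius, and let $S=A\cup\mathrm{band}\cup D$. Let $c\subset A$ enclose exactly $D_\mu$ and $D_\nu$, and let $c'\subset S$ bound a thin neighborhood of $D_\gamma\cup D_\mu$ and the radial segment between them. Let $a_\mu,a_\nu$ be the radial segments from $p_\mu,p_\nu$ to $\partial_0$, and let $a$ be the part of $a_\nu$ outside $D_\nu$; it crosses $c$ once and misses $c'$. See Figure~\ref{fig:page}. None of this depends on a class $x\in H_1(M)$.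

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (0.866,0.5) arc (30:330:1);
\draw (0.866,0.5) -- (2.5,0.5) -- (2.5,1.5);
\draw (0.866,-0.5) -- (2.5,-0.5) -- (2.5,-1.5);
\draw[very thick] (6.5,-1.5) -- (6.5,1.5);
\draw[fill=gray!30] (0,0) circle (0.25) node {$\gamma$};
\draw[fill=gray!30] (3.5,0) circle (0.25) node {$\mu$};
\draw[fill=gray!30] (4.9,0) circle (0.25) node {$\nu$};
\draw[thick] (4.2,0) ellipse (1.3 and 0.9);
\draw[thick,rounded corners=9pt] (-0.45,-0.36) rectangle (3.95,0.36);
\draw[thick] (5.15,0) -- (6.5,0);
\draw[dashed] (5.15,0) .. controls (5.6,-0.7) and (4.3,-0.6) .. (3.75,0);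
\fill (-1,0) circle (1.3pt) node[left] {$y_0$};
\node at (0,0.7) {$D$}; \node at (5.9,1.2) {$A$}; \node at (4.2,1.1) {$c$};
\node at (1.7,0.15) {$c'$}; \node at (6,0.17) {$a$}; \node at (4.55,-0.66) {$\kappa$};
\node[right] at (6.5,-1.2) {$\partial_0$}; \node[left] at (2.5,-1.2) {$\partial_{\mathrm{in}}A$};
\end{tikzpicture}
\caption{The part of the page where the three holes $D_\gamma,D_\mu,D_\nu$ (shaded) are drilled. Only a piece of the collar $A$ of the outer boundary $\partial_0$ is shown; a band joins it to the disc $D$. The monodromy is composed with twists along $c$, $c'$ and the boundaries of the holes. The arc $a$ is sent to the left, and the dashed arc $\kappa$ is used to prove this.}\label{fig:page}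
\end{figure}

Given $x\in H_1(M)$, identify $M$ with $M(\Sigma,\varphi_x)$ by Lemma~\ref{lem:section}, so that $\{p_\gamma\}\times S^1$ represents $x$. For $\varepsilon=\pm1$ and $\ell\in\mathbb Z$ define on $\Sigma^\circ=\Sigma\setminus\operatorname{int}(D_\gamma\cup D_\mu\cup D_\nu)$ the monodromy
\[
\Phi_{\varepsilon,\ell}=T_c^{-\varepsilon}\,T_{c'}^{-\varepsilon}\,\delta_\mu^{3\varepsilon}\,\delta_\nu^{2\varepsilon}\,\delta_\gamma^{\ell+\varepsilon}\,\varphi_x .
\]
The page is planar with $n_0(M)+3$ boundary components, and $\Phi_{\varepsilon,\ell}$ has the form \eqref{eq:Phi}. We take all discs $E_j$ in $\operatorname{int}S$, with $E_{c'}$ disjoint from $a_\nu$. Let $L=\gamma\cup\mu\cup\nu$ be the framed link of Lemma~\ref{lem:drill}, and let $N_0$ be the neighborhood of the binding component $B_0$ at $\partial_0$. The surgery takes place in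
\[
V=(A\times S^1\cup N_0)\ \cup\ (\mathrm{band}\times[\tfrac14,\tfrac34])\ \cup\ (D\times S^1)\ \subset M .
\]
This makes sense because $\varphi_x$ is the identity on $A\cup D$; on the band it need not be, which is why the band is used only for $t\in[\frac14,\frac34]$. The region $V$ is two solid tori joined by a $1$-handle, so $H_1(V)=\mathbb Zg\oplus\mathbb Zg'$, where $g=[\{y_0\}\times S^1]$ for a point $y_0\in\partial D$ off the band and $g'=[\partial_{\mathrm{in}}A\times\{0\}]$, counterclockwise. Both curves lie on $\partial V$, and $g$ maps to $x$ in $H_1(M)$.

\emph{The model.} Fill in the original holes of $\Sigma$ and replace $\varphi_x$ by the identity. This embeds the same $V$, with the same pages, field $\xi_0|_V$ and framed link $L$, in the disc open book of $S^3$. Whatever happens inside $V$ relative to $\partial V$ happens in the same way in $M$, for every $x$, and in the model, where Lemma~\ref{lem:Q} and Proposition~\ref{prop:d3} apply. In the order $\gamma,\mu,\nu$ the linking matrix of the model is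
\begin{equation}\label{eq:Q3}
Q=\begin{pmatrix}\ell&-\varepsilon&0\\-\varepsilon&\varepsilon&-\varepsilon\\0&-\varepsilon&\varepsilon\end{pmatrix},
\end{equation}
with diagonal entries $(\ell+\varepsilon)-\varepsilon$, $3\varepsilon-\varepsilon-\varepsilon$ and $2\varepsilon-\varepsilon$.

\begin{lemma}\label{lem:same}
Let $V'$ be the result of surgery on $L\subset V$. There is a diffeomorphism $V'\cong V$ that is the identity near $\partial V$.
\end{lemma}

\begin{proof}
We use the freedom in the round coordinates. For the boundary twists rotate about the centers of the holes. In $E_{c'}$ let $p_\gamma$ be the center and $a_\mu\cap E_{c'}$ an outward radial segment. In $E_c$ let $p_\nu$ be the center and $a_\nu\cap E_c$ a radius. Then $\gamma$ and $\nu$ are constant strands, while $\mu$ first circles $p_\gamma$ in $E_{c'}$ and then circles $p_\nu$ in $E_c$.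

Let $F_\nu\subset V$ be the union of $a_\nu\times S^1$ and a meridian disc of $N_0$. It is a disc with boundary $\nu$, it misses $\gamma$, and $\mu$ crosses it exactly once, during the turn in $E_c$. In the model $F_\nu$ is a Seifert surface, so the framing of $\nu$ relative to $F_\nu$ is $Q_{\nu\nu}=\varepsilon$. By Lemma~\ref{lem:kirby}(a), surgery on $\nu$ returns $V$ with the same link $\gamma\cup\mu$ and the same framing on $\gamma$, and the framing number of $\mu$ in the model becomes $\varepsilon-\varepsilon=0$.

With $\nu$ gone, contract the loop of $\mu$ in $E_c$; this is an isotopy in $V\setminus\gamma$. Now $\mu=\{(\mu(t),t)\}$, where $\mu(t)$ runs once along the circle through $p_\mu$ about the center $p_\gamma$ of $E_{c'}$ and is otherwise constant. For each $t$ let $a_t$ be the chord from $\mu(t)$ to $p_\mu$, in the round coordinates of $E_{c'}$, followed by $a_\mu$. This is an embedded arc, since the chord lies inside the circle and $a_\mu$ outside. The arcs $a_t\times\{t\}$ and a meridian disc of $N_0$ form a disc $F_\mu\subset V$ with boundary $\mu$. It meets $\gamma$ once, transversely, when the chord is a diameter. In the model it is a Seifert surface, so $\mu$ is framed by $F_\mu$,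 and Lemma~\ref{lem:kirby}(b) applies.
\end{proof}

For each $(\varepsilon,\ell)$ fix one such diffeomorphism and use it both in $M$ and in the model. Then $(\Sigma^\circ,\Phi_{\varepsilon,\ell})$ is an open book of $M$, and its plane field $\xi_{\varepsilon,\ell}$ agrees with $\xi_0$ off $V$ and near $\partial V$.

\subsection{All homotopy classes occur}

\begin{lemma}\label{lem:delta}
$\Delta(\xi_{\varepsilon,\ell},\xi_0)=g$ in $H_1(V)$, for all $\varepsilon$ and $\ell$.
\end{lemma}

\begin{proof}
We first find the framing curves in $H_1(V\setminus L)$. The kernel of $H_1(V\setminus L)\to H_1(V)$ is generated by meridians, so $g,g',m_\gamma,m_\mu,m_\nu$ generate. In $V$ the curves $\lambda_\mu$ and $\lambda_\nu$ are homologous to $\mu$ and $\nu$, which are homotopic to constant strands in $A\times S^1$ and hence null-homologous, and $\lambda_\gamma$ is homologous to $g$. So $\lambda_\mu$, $\lambda_\nu$ and $\lambda_\gamma-g$ are combinations of meridians. To read off the coefficients, map to $H_1(S^3\setminus L)$ in the model, which is free on the meridians, with linking numbers as coordinates. The point $y_0$ lies outside all discs $E_j$, so $g$ has linking number $0$ with each component by Lemma~\ref{lem:Q}(a).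 The coefficients are therefore the rows of \eqref{eq:Q3}:
\[
\lambda_\gamma=g+\ell m_\gamma-\varepsilon m_\mu,\qquad\lambda_\mu=-\varepsilon m_\gamma+\varepsilon m_\mu-\varepsilon m_\nu,\qquad\lambda_\nu=-\varepsilon m_\mu+\varepsilon m_\nu .
\]
These classes vanish in $H_1(V')$, so there $m_\nu=m_\mu$, then $m_\gamma=0$, then $m_\mu=\varepsilon g$.

The field $v=\partial_x$ is defined on $V\setminus N_0$, being compatible with the gluing at $t=0$ because $\varphi_x=\mathrm{id}$ on $A\cup D$. By Lemma~\ref{lem:zeros}(b), $e(\xi_0,v)=[B_0]=g'$. In $V'$ the page at $t=0$ shows $[B_0]=g'+m_\mu+m_\nu$. Each twist curve lies at a level in $[\frac14,\frac34]$ and cobounds a subsurface of $S$ with the holes inside it, so by Lemma~\ref{lem:zeros}(a) the twists contribute $\sum_iQ_{ii}m_i$. Altogether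
\[
e(\xi_{\varepsilon,\ell},v)=(\ell m_\gamma+\varepsilon m_\mu+\varepsilon m_\nu)+(g'+m_\mu+m_\nu)-(m_\gamma+m_\mu+m_\nu)=2g+g' .
\]
The diffeomorphism $V'\cong V$ preserves $g$ and $g'$, which lie on $\partial V$. The difference of the Euler classes is $2g$, and $H_1(V)$ is torsion-free, so Lemma~\ref{lem:diff}(a) finishes the proof.
\end{proof}

\begin{lemma}\label{lem:all}
Every oriented plane field $\zeta$ on $M$ is homotopic to $\xi_{\varepsilon,\ell}$ for some choice of $x$, $\varepsilon$ and $\ell$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:delta} and additivity, $\Delta(\xi_{\varepsilon,\ell},\xi_{1,0})=0$. By Lemmas \ref{lem:diff}(c) and \ref{lem:ball}(a) there is an integer $k_{\varepsilon,\ell}$ with $\xi_{\varepsilon,\ell}\simeq\xi_{1,0}[k_{\varepsilon,\ell}]$ on $V$, relative to $\partial V$. We choose it once; the homotopy is then valid in $M$, for every $x$, and in the model. We claim that every integer occurs, and we check this in the model.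

In the basis $\gamma,\ \mu+\nu,\ \nu$ the form \eqref{eq:Q3} is the orthogonal sum of $\left(\begin{smallmatrix}\ell&-\varepsilon\\-\varepsilon&0\end{smallmatrix}\right)$ and $(\varepsilon)$. The first block has determinant $-1$ and signature $0$, so $\det Q=-\varepsilon$ and $\sigma(Q)=\varepsilon$. Multiplying out shows that $Q\,(-2,\,-3\varepsilon\ell,\,1-3\varepsilon\ell)^T=(\ell,\varepsilon,\varepsilon)^T=q$, hence $q^TQ^{-1}q=-2\ell-3\ell+\varepsilon-3\ell=-8\ell+\varepsilon$. By Proposition~\ref{prop:d3} with $m=3$,
\[
d_3=\tfrac14(-8\ell+\varepsilon-3\varepsilon+4)=1-\tfrac\varepsilon2-2\ell,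
\]
which is $\frac12-2\ell$ for $\varepsilon=1$ and $\frac32-2\ell$ for $\varepsilon=-1$. Every element of $\mathbb Z+\frac12$ occurs, so by (G) the fields $\xi_{\varepsilon,\ell}$ of the model meet every homotopy class on $S^3$. By Lemma~\ref{lem:ball}(b), $k_{\varepsilon,\ell}$ takes every integer value.

Now take $x=\Gamma(\zeta)-\Gamma(\xi_0)$. By Lemmas \ref{lem:delta} and \ref{lem:diff}(b), $\Gamma(\xi_{1,0})=\Gamma(\zeta)$, so $\zeta\simeq\xi_{1,0}[k]$ for some $k$ by Lemmas \ref{lem:diff}(d) and \ref{lem:ball}(a). Choose $(\varepsilon,\ell)$ with $k_{\varepsilon,\ell}=k$.
\end{proof}

\subsection{An arc that veers left}\label{sec:arcs}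

There is no overtwisted summand now, so overtwistedness must be read off the monodromy. Let $\Sigma'$ be a planar page with at least three boundary components. Its universal cover is a closed disc with a closed subset of the boundary circle removed; the components of its boundary are open arcs of the circle, which we call \emph{lines}. Fix $x_0\in\partial\Sigma'$ and a lift $\tilde x_0$. The circle minus $\tilde x_0$ is an interval, ordered from left to right as seen from $\tilde x_0$ looking into the surface, and a line that does not contain $\tilde x_0$ is a subinterval. For a properly embedded arc $a'$ from $x_0$ let $\operatorname{end}(a')$ be the endpoint of its lift from $\tilde x_0$. We write $a'<a''$, and say that $a'$ is \emph{strictly to the left} of $a''$, if $\operatorname{end}(a')$ lies to the left of $\operatorname{end}(a'')$; equivalently, $\operatorname{end}(a')$ lies on the left side of the lift of $a''$, which cuts the disc in two. We write $a'\le a''$ if the ends may also coincide. By the second description a monodromy preserves the order, since it has a lift that fixes $\tilde x_0$ and preserves orientation. By (HKM), $T^{-1}a'\le a'$ for every right-handed twist $T$; apply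 right-veering to the arc $T^{-1}a'$.

\begin{lemma}\label{lem:slide}
Let $a',a''$ be arcs with the same endpoints, from $x_0\in\partial_i$ to a point of $\partial_j$, $j\ne i$. Suppose that $a'\le a''$ at $x_0$ and that the loop formed by $a'$ and the reverse of $a''$ is not homologous to a multiple of $\partial_j$. Then $\delta_j^ka'<a''$ for all $k\in\mathbb Z$.
\end{lemma}

\begin{proof}
If the lifts of $a'$ and $a''$ ended on the same line, the loop would be freely homotopic to a power of $\partial_j$. So they end on different lines, and that of $a'$ lies entirely to the left of that of $a''$. The twist $\delta_j$ is isotopic to the identity through maps supported near $\partial_j$ that rotate $\partial_j$. Lifting this isotopy shows that $\operatorname{end}(\delta_j^ka')$ lies on the same line as $\operatorname{end}(a')$.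
\end{proof}

\begin{lemma}\label{lem:ot}
The contact structure supported by $(\Sigma^\circ,\Phi_{\varepsilon,\ell})$ is overtwisted.
\end{lemma}

\begin{proof}
The maps $\varphi_x,\delta_\gamma,\delta_\mu,T_{c'}$ fix the arc $a$, and $\delta_\nu$ commutes with all factors, so $\Phi_{\varepsilon,\ell}(a)=\delta_\nu^{2\varepsilon}T_c^{-\varepsilon}a$. One of the two twists is left-handed, and we look at $a$ from the end at which the left-handed twist is met first.

Let $\varepsilon=1$ and start at the endpoint on $\partial_0$. We have $T_c^{-1}a\le a$. Since $a$ crosses $c$ once, the loop formed by $T_c^{-1}a$ and the reverse of $a$ has class $\pm[c]=\pm(m_\mu+m_\nu)$, which is not a multiple of $m_\nu$ in $H_1(\Sigma^\circ)$. By Lemma~\ref{lem:slide}, $\delta_\nu^2T_c^{-1}a<a$.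

Let $\varepsilon=-1$ and start at the endpoint $x_0\in\partial D_\nu$. We must show that the left turn of $\delta_\nu^{-1}$ outweighs the later right turn of $T_c$, and for this we place an arc fixed by $T_c$ between $a$ and $\delta_\nu a$. Let $\kappa$ leave $x_0$ to the right of $a$, run along $\partial D_\nu$ to its inner side and continue to $\partial D_\mu$, staying inside $c$ (Figure~\ref{fig:page}). It meets $a$ only in $x_0$, and $T_c\kappa=\kappa$. Let $\tau$ be the deck translation along the line through $\tilde x_0$ that takes $\tilde x_0$ to the next lift of $x_0$ on the right, and let $\tilde a$ be the lift of $a$ from $\tilde x_0$. The lift of $\delta_\nu a$ turns right, follows the line for one period and then follows $\tau\tilde a$, so it ends where $\tau\tilde a$ ends. The lift of $\kappa$ enters the region between the disjoint arcs $\tilde a$ and $\tau\tilde a$ and can cross neither. It ends on a lift of $\partial D_\mu$, while $\tilde a$ and $\tau\tilde a$ end on lifts of $\partial_0$. Hence $a<\kappa<\delta_\nu a$. Applying $T_c$ to the first inequality gives $T_ca<\kappa<\delta_\nu a$, so $\delta_\nu^{-1}T_ca<a$, and therefore $\delta_\nu^{-2}T_ca\le\delta_\nu^{-1}T_ca<a$.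

In both cases (HKM) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
The lower bound holds because $\operatorname{sg}=0$. Let $\zeta$ be overtwisted. By Lemmas \ref{lem:all} and \ref{lem:field} it is homotopic to the contact structure supported by some $(\Sigma^\circ,\Phi_{\varepsilon,\ell})$, which is overtwisted by Lemma~\ref{lem:ot}. By (E) the two are isotopic, so $\operatorname{bn}(\zeta)\le n_0(M)+3$.
\end{proof}

\section{The three-sphere}\label{sec:sphere}

\begin{proof}[Proof of Theorem~\ref{thm:sphere}]
By (E) and (G), overtwisted structures on $S^3$ are classified by $d_3$, and every value in $\mathbb Z+\frac12$ occurs. Theorem~\ref{thm:three} gives $\operatorname{bn}\le4$. It remains to find which overtwisted structures have planar open books with $n\le3$ binding components. For $n=1$ there is only the disc, which supports $\xi_{std}$. For $n=2$, Example~\ref{ex:annulus} gives $\xi_{std}$ and the overtwisted structure with $d_3=\frac12$. So $\operatorname{bn}=2$ if and only if $d_3=\frac12$, and $\operatorname{bn}\ge3$ otherwise.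

Let $n=3$. Then $\Phi=\delta_1^{k_1}\delta_2^{k_2}\delta_0^{k_0}$ on a pair of pants $P$, and
\[
Q=\begin{pmatrix}k_1+k_0&k_0\\k_0&k_2+k_0\end{pmatrix},\qquad\det Q=k_1k_2+k_2k_0+k_0k_1=\pm1,
\]
because $H_1=0$. This equation alone does not bound the exponents, so we use the fundamental group. Undoing the twists by rotations of the three collars identifies the mapping torus with $P\times S^1$, and the curves that bound in the solid tori become the fiber times $x_i^{\pm k_i}$, where $x_1,x_2,x_0$ are boundary loops of $P$ with $x_1x_2x_0=1$. Killing the fiber gives the quotient $\langle x_1,x_2,x_0\mid x_1x_2x_0=x_1^{k_1}=x_2^{k_2}=x_0^{k_0}=1\rangle$ of $\pi_1$. If all $|k_i|\ge2$, this group is nontrivial: it acts on the sphere, the Euclidean plane or the hyperbolic plane by the rotations through $2\pi/|k_i|$ about the vertices of a triangle with angles $\pi/|k_i|$. So for $S^3$ some exponent lies in $\{0,\pm1\}$. Orientation-preserving diffeomorphisms of $P$ permute the boundary components arbitrarily, so we may take it to be $k_0$. Proposition~\ref{prop:d3} reads $d_3=\frac14(q^TQ^{-1}q-3\sigma+2)$.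

\emph{Case $k_0=0$.} Then $k_1,k_2=\pm1$ and $q^TQ^{-1}q=\sigma=k_1+k_2$, so $d_3=\frac14(2-2(k_1+k_2))$. This is $-\frac12$ for $(1,1)$, $\frac12$ for $(1,-1)$ and $(-1,1)$, and $\frac32$ for $(-1,-1)$.

\emph{Case $k_0=\varepsilon=\pm1$.} The product of the diagonal entries is $(k_1+\varepsilon)(k_2+\varepsilon)=\det Q+1\in\{0,2\}$. If it is $0$, say $Q_{11}=0$, then $q=(0,Q_{22})^T$, the lower right entry of $Q^{-1}$ is $Q_{11}/\det Q=0$, and $\sigma=0$ since $\det Q=-1$; so $d_3=\frac12$. If it is $2$, then up to exchanging the holes $q=\pm(1,2)^T$ and $\det Q=1$, and
\[
Q^{-1}=\begin{pmatrix}\pm2&-\varepsilon\\-\varepsilon&\pm1\end{pmatrix},\qquad q^TQ^{-1}q=\pm2-4\varepsilon\pm4=\pm6-4\varepsilon,\qquad\sigma=\pm2 .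
\]
For both signs $d_3=\frac14(2-4\varepsilon)$, which is $-\frac12$ for $\varepsilon=1$ and $\frac32$ for $\varepsilon=-1$.

So $n=3$ allows only $d_3\in\{-\frac12,\frac12,\frac32\}$, and $\operatorname{bn}=4$ for all other values. It remains to realize $\frac32$ and $-\frac12$ by overtwisted structures with $n=3$. The exponents $(k_1,k_2,k_0)=(-1,-1,0)$ give surgery on the two-component unlink with framings $-1,-1$, which is $S^3$ by Lemma~\ref{lem:kirby}(a). Here $d_3=\frac32\ne d_3(\xi_{std})$, so the structure is overtwisted by (E).

For $-\frac12$ the invariant cannot tell the overtwisted structure from $\xi_{std}$, and we use an arc. Take $(k_1,k_2,k_0)=(-2,-3,1)$, so that $q=-(1,2)^T$, $\varepsilon=1$ and $d_3=-\frac12$. The braid has two strands and one full twist, so $L$ is a Hopf link with framings $-1,-2$. Lemma~\ref{lem:kirby}(a) removes the first component and leaves an unknot with framing $-1$, so the manifold is $S^3$. Let $a'$ be an arc from $\partial_1$ to $\partial_2$, disjoint from the support of $\delta_0$, so that $\Phi(a')=\delta_2^{-3}\delta_1^{-2}a'$. At the endpoint on $\partial_1$ we have $\delta_1^{-2}a'\le a'$, and the loop formed by $\delta_1^{-2}a'$ and the reverse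 of $a'$ has class $\pm2m_1$, which is not a multiple of $m_2$. By Lemma~\ref{lem:slide}, $\Phi(a')<a'$, and the structure is overtwisted by (HKM).
\end{proof}

\begin{thebibliography}{9}

\bibitem{EO} John B. Etnyre and Burak Ozbagci, \emph{Invariants of contact structures from open books}, arXiv:math/0605441 (2006).

\bibitem{Gompf} Gompf, \emph{Handlebody construction of Stein surfaces}.

\bibitem{HKM} Honda, Kazez and Mati\'c, \emph{Right-veering diffeomorphisms of compact surfaces with boundary}.

\end{thebibliography}
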